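# Finite orders of products of two class transpositions

## 1. The two-colored graph of a pair, and the words read along it

For integers $0\le r<m$ let $r(m)=r+m\mathbb Z$. If $A=r_1(m_1)$ and $B=r_2(m_2)$ are disjoint, the class transposition $\tau_{A,B}$ interchanges $r_1+km_1$ and $r_2+km_2$ for every $k\in\mathbb Z$ and fixes all other integers. Fix two of them, $\tau_1=\tau_{A,B}$ and $\tau_2=\tau_{C,D}$, with $C=s_1(n_1)$, $D=s_2(n_2)$. I write $[A,B;C,D]$ for this pair. Let
$$f:A\to B,\quad r_1+km_1\mapsto r_2+km_2,\qquad g:C\to D,\quad s_1+kn_1\mapsto s_2+kn_2 .$$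
These are affine bijections with multipliers $\lambda=m_2/m_1>0$ and $\mu=n_2/n_1>0$. The involution $\tau_1$ is $f$ on $A$, $f^{-1}$ on $B$, and the identity elsewhere; similarly for $\tau_2$ and $g$.

**The graph.** Let $\Gamma$ be the graph with vertex set $\mathbb Z$ whose edges are the 2-cycles of $\tau_1$ (first color) and the 2-cycles of $\tau_2$ (second color). A pair of integers may be joined by two edges, one of each color.

For example, take $[0(2),1(2);0(3),2(3)]$, so $f(x)=x+1$, $g(x)=x+2$. The $\tau_1$-edges are $0-1$, $2-3$, $4-5$ and the $\tau_2$-edges are $0-2$, $3-5$, all shifted by multiples of $6$. So $\Gamma$ consists of the translates by $6\mathbb Z$ of the path $1,0,2,3,5,4$.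

Each integer lies on at most one edge of each color. Hence the components of $\Gamma$, which are the orbits of the group $\langle\tau_1,\tau_2\rangle$, are paths (possibly infinite, possibly a single point) or cycles, with colors alternating. A cycle has an even number of vertices; a cycle with 2 vertices is a double edge. A vertex on exactly one edge is called a **leaf**.

**Lemma 1.** On a path component with $n$ vertices, $\tau_1\tau_2$ acts as an $n$-cycle. On a cycle component with $2k$ vertices it acts as two $k$-cycles. If the component sizes are bounded, the order of $\tau_1\tau_2$ is the least common multiple of these numbers $n$ and $k$; otherwise the order is infinite.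

*Proof.* The two orders of multiplication give mutually inverse permutations, so we may choose the order. Number a path $1,\dots,n$, let $\rho$ be the involution of the color of the edge $12$ and $\sigma$ the other one, and apply $\rho$ first, then $\sigma$. An odd $i$ with $i+2\le n$ goes to $i+1$ and then to $i+2$. An even $i\ge 4$ goes to $i-1$ and then to $i-2$, and $2\mapsto1\mapsto1$. At the far end: if $n$ is odd, $n\mapsto n\mapsto n-1$ (for $n=1$ the point is fixed); if $n$ is even, $n-1\mapsto n\mapsto n$. So we run $1\to3\to5\to\cdots\to4\to2\to1$, an $n$-cycle. On a cycle with vertices numbered modulo $2k$ the product moves the vertices of one parity by $+2$ and those of the other by $-2$, which gives two $k$-cycles. If $\tau_1\tau_2$ has finite order $N$, then $\langle\tau_1,\tau_2\rangle$ is dihedral with at most $2N$ elements, so components have at most $2N$ vertices. If sizes are bounded, the order is the lcm of the cycle lengths. $\square$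

So orders are governed by sizes of components, and sizes are read off from words.

**Words.** A *word* is a finite sequence of letters taken alternately from $\{f,f^{-1}\}$ and $\{g,g^{-1}\}$. It is a partial map of $\mathbb Z$, its letters being applied **from left to right**: the word $fg$ sends $x$ to $g(f(x))$. (Values are always written with parentheses.) It is *realizable* if its domain is nonempty. A letter is *inner* in a word if it has letters on both sides. The letters $f,g$ are *positive*, and $f^{-1},g^{-1}$ are *negative*. Applying a word to a point $x$ of its domain is a walk in $\Gamma$ with alternating colors, so a walk that never turns back. Subwords of realizable words are realizable, and so is the inverse word (reverse the order and invert each letter). A path with $n$ vertices, read from one end to the other, is a realizable word with $n-1$ letters. A cycle, walked around repeatedly, gives realizable words of every length. In the example, the path $1,0,2,3,5,4$ reads $f^{-1}\,g\,f\,g\,f^{-1}$.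

**Flips.** Exchanging $A$ and $B$ replaces $f$ by $f^{-1}$; exchanging $C$ and $D$ replaces $g$ by $g^{-1}$; one may also exchange $\tau_1$ and $\tau_2$. None of this changes $\Gamma$ (up to the names of the colors) or the order of $\tau_1\tau_2$.

What all this is for: let $CT(\mathbb Z)\le\mathrm{Sym}(\mathbb Z)$ be the group generated by all class transpositions. The paper of V. G. Bardakov and A. L. Iskra, "Orders of products of horizontal class transpositions", arXiv:2409.13341 (2024), is the source of the question whether only finitely many integers occur as orders of products of two class transpositions. A product may have infinite order; the question is about the finite orders. The answer is yes.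

**Theorem 2.** If $\tau_1\tau_2$ has finite order, every component of $\Gamma$ is a path with at most $8$ vertices or a cycle with $2$ or $4$ vertices. Hence the order divides $\mathrm{lcm}(1,\dots,8)=840$.

**Theorem 3.**
(a) The order $840$ occurs, and components with $8$ vertices occur. So $840$ is the exact maximum of the finite orders, and the bound $8$ is best possible.
(b) The odd orders are exactly $1,3,15$. So at most $27$ integers occur: $1,3,15$ and the $24$ even divisors of $840$.
(c) All divisors of $120$ except $5$ occur, and $42,168,420,840$ occur. Thus an integer prime to $7$ occurs if and only if it divides $120$ and is not $5$.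

Whether $14,28,56,70,84,140,210,280$ occur is not decided here.

## 2. Small pairs by hand, and why no modulus suffices

The pair in Section 1 has only paths with $6$ vertices, so its order is $6$. For $[0(3),1(3);0(3),2(3)]$ we have $f(x)=x+1$, $g(x)=x+2$, and $\Gamma$ consists of the paths $3k+1,\,3k,\,3k+2$: order $3$. For $[0(2),1(2);0(3),1(3)]$ both maps are $x\mapsto x+1$. Modulo $6$ we find a double edge $0,1$ (contribution $1$) and the path $2,3,4,5$, whose ends are $\equiv2$ mod $3$: order $4$.

For an infinite order take $[0(2),1(2);1(2),0(4)]$. Here $f(x)=x+1$, $g(x)=2x-2$, and the word $fg$ is $x\mapsto 2x$ on the even integers. The component of $2$ is $2,3,4,5,8,9,16,17,\dots$, an infinite path. The component of $0$ is the double edge $\{0,1\}$, since $0$ is the fixed point of $x\mapsto2x$.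

The finite examples so far were computed modulo $6$ or $3$, which suggests reducing everything modulo a common multiple $N$ of the moduli. This has two defects. Where it works, it bounds the order in terms of $N$, not uniformly. And it stops working as soon as $f$ is not a translation. Take $A=0(2)$, $B=1(4)$, so $f(x)=2x+1$. To recognize $B$ we need $4\mid N$. Then $1$ and $1+N$ lie in $B$ and are congruent modulo $N$, but $f^{-1}(1)=0$ and $f^{-1}(1+N)=N/2$ are not. So $\tau_1$ does not act on the residues modulo $N$, for any $N$.

What survives is weaker and sufficient: the *domain of a word* can be computed one prime at a time.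

## 3. Domains of words, one prime at a time

For a prime $q$, a *ball* in $\mathbb Z_q$ is a set $a+q^e\mathbb Z_q$ with $e\ge0$. We use the following standard facts. Balls are open and closed. Two balls are disjoint or nested. A ball is the disjoint union of its $q$ maximal proper subballs, so a proper subball has at most $1/q$ of its Haar measure $\omega$. If $X$ is a ball and $p\notin X$, then $|x-p|$ is constant for $x\in X$: for $x,y\in X$ we have $|x-y|<|x-p|$, hence $|y-p|=|x-p|$.

For $R=r(m)$ put $R_q=r+q^{v_q(m)}\mathbb Z_q$. For example, if $R=5(12)$ then $R_2=1+4\mathbb Z_2$, $R_3=2+3\mathbb Z_3$, and $R_q=\mathbb Z_q$ for $q\ge5$. Integers are regarded as elements of every $\mathbb Z_q$. An integer lies in $R$ if and only if it lies in $R_q$ for all $q$. By the Chinese remainder theorem two residue classes $R,R'$ are disjoint if and only if $R_q\cap R'_q=\emptyset$ for some $q$.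

The same formulas as before give affine bijections $f:A_q\to B_q$, $g:C_q\to D_q$. Put $\alpha_q=v_q(\lambda)$, $\beta_q=v_q(\mu)$; then $f$ multiplies $q$-adic distances by $q^{-\alpha_q}$ and $g$ by $q^{-\beta_q}$. Such maps carry balls to balls. A word $w$ thus also has a $q$-adic domain $\mathrm{dom}_q(w)\subset\mathbb Z_q$; call $w$ *$q$-realizable* if this is nonempty.

**Lemma 4.**
(a) For each prime $q$ let $U^{(q)}\subset\mathbb Z_q$ be a ball, with $U^{(q)}=\mathbb Z_q$ for all but finitely many $q$. Then $S=\{x\in\mathbb Z: x\in U^{(q)}\text{ for all }q\}$ is a residue class, and $S_q=U^{(q)}$.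
(b) $\mathrm{dom}_q(w)$ is empty or a ball, and equals $\mathbb Z_q$ if $q\nmid m_1m_2n_1n_2$. Moreover $\mathrm{dom}(w)=\{x\in\mathbb Z:x\in\mathrm{dom}_q(w)\text{ for all }q\}$. Hence $w$ is realizable if and only if it is $q$-realizable for all $q$, and then $\mathrm{dom}(w)$ is a residue class.
(c) Let $R$ be a residue class and let $U_i\subset R_{q_i}$ be balls at finitely many distinct primes $q_i$. Then some $x\in R$ lies in all $U_i$. In particular, if $q$ is different from all $q_i$ and a closed set $F\subset R_q$ contains every integer $x\in R$ with $x\in U_i$ for all $i$, then $F=R_q$.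

*Proof.* (a) Write $U^{(q)}=a_q+q^{e_q}\mathbb Z_q$ with $a_q\in\mathbb Z$. Then $S$ is defined by the finitely many congruences $x\equiv a_q$ mod $q^{e_q}$ with $e_q>0$; apply the Chinese remainder theorem. (b) Induct on the length. If $w=l\,w'$ with first letter $l$, then $\mathrm{dom}_q(w)=l^{-1}(\mathrm{im}_q(l)\cap\mathrm{dom}_q(w'))$; an intersection of two balls is empty or a ball, and affine bijections carry balls to balls. For $q\nmid m_1m_2n_1n_2$ all four balls are $\mathbb Z_q$. The letters send integers of their domains to integers, and membership of an integer in a residue class is tested prime by prime; this gives the formula for $\mathrm{dom}(w)$. The rest is (a). (c) Apply (a) to the balls $R_q$, with $R_{q_i}$ replaced by $U_i$. For the second statement add an arbitrary ball $U\subset R_q$ as a condition at $q$: the set $F$ meets every such $U$, so it is dense in $R_q$, and it is closed. $\square$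

In (c), $F$ will be given by membership conditions such as $g(\zeta)\in A_r$; these define closed sets because balls are closed and $f,g$ are continuous. Note also that by (a), a nonempty intersection $R\cap R'$ of residue classes is a residue class with $(R\cap R')_q=R_q\cap R'_q$.

The next lemma is the only way finite order will enter: a word that can be performed twice can be performed any number of times.

**Lemma 5.** Let $\tau_1\tau_2$ have finite order, and let $u$ be a nonempty word of even length with $uu$ realizable. Then $u$ is the identity on $\mathrm{dom}(u)$. Consequently, if a subword $uu$ with $|u|\in\{2,4\}$ occurs in a word read along a component, that component is a cycle with $2$ or $4$ vertices.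

*Proof.* Fix $q$. The word $u$ maps the ball $P=\mathrm{dom}_q(u)$ bijectively onto a ball $Q$, and $P\cap Q\neq\emptyset$ because $uu$ is $q$-realizable. So $P,Q$ are nested. If $Q\subset P$, then $u^n$ is defined on all of $P$. If $P\subset Q$, then $u^{-1}$ maps $Q$ into $Q$, so $u^{-n}$ is defined on $Q$. Either way $u^n$ is $q$-realizable for every $n$. This holds for all $q$, so by Lemma 4(b) $\mathrm{dom}(u^n)$ is a residue class for every $n$.

The map $u$ is affine with a multiplier $\kappa>0$. Suppose it is not the identity. It has at most one fixed point, so there is $x\in\mathrm{dom}(u^n)$ with $u(x)\ne x$. The differences $u^{j+1}(x)-u^j(x)=\kappa^j(u(x)-x)$ all have the same sign, so $x,u(x),\dots,u^n(x)$ are $n+1$ distinct points of one component. As $n$ is arbitrary, component sizes are unbounded, contrary to Lemma 1. So $u$ is the identity on its domain.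

If $uu$ occurs along a component, some vertex $x$ of it lies in $\mathrm{dom}(u)$, and $u$ describes a closed walk of length $|u|$ from $x$ that never turns back. This is impossible on a path. On a cycle it means that the number of vertices, which is even, divides $|u|\in\{2,4\}$. $\square$

In the infinite example of Section 2, $u=fg$ is $x\mapsto2x$, with $uu$ realizable and $u\ne\mathrm{id}$.

**Definition.** A word $uu$ with $|u|\in\{2,4\}$ is a *square*. If $\tau_1\tau_2$ has finite order, words along path components contain no squares.

Theorem 2 will follow from a statement that does not mention orders.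

**Proposition 6.** For any two class transpositions, every realizable word of length $8$ contains a square.

## 4. One empty intersection, and the four-cycle $1,11,77,7$

**Case I of Proposition 6: one of $A\cap C$, $A\cap D$, $B\cap C$, $B\cap D$ is empty.** This step is pure sign bookkeeping. By flips let $B\cap D=\emptyset$. After $f$ we are in $B$, so the next letter cannot be $g^{-1}$ and must be $g$. After $g$ we are in $D$, so the next letter must be $f$. A positive letter is thus followed only by positive letters, and every realizable word has the form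
$$(\text{negative letters})\,(\text{positive letters}).\tag{1}$$
If the length is at least $7$, one part has at least $4$ letters. Four consecutive letters of one sign are $(fg)^2$, $(gf)^2$, $(f^{-1}g^{-1})^2$ or $(g^{-1}f^{-1})^2$: a square with $|u|=2$.

It is tempting to hope that sign bookkeeping always produces a square with $|u|=2$. It does not. Take
$$[1(3),11(33);\,1(5),7(35)],\qquad f(x)=11x,\quad g(x)=7x .$$
The classes are disjoint as required ($11\equiv2$ mod $3$, $7\equiv2$ mod $5$). We have $1\in A\cap C$. Next, $f(1)=11$ lies in $B$ and, being $\equiv1$ mod $5$, in $C$; $g(11)=77$ lies in $D$ and, since $77=11+2\cdot33$, in $B$; $f^{-1}(77)=7$ lies in $A$ and in $D$; and $g^{-1}(7)=1$. So $1,11,77,7$ is a cycle with four vertices, all four intersections are nonempty, and $(fgf^{-1}g^{-1})^n$ is realizable for all $n$. The signs of the $f$-letters alternate, and so do those of the $g$-letters, so no subword is a square with $|u|=2$. When all four intersections are nonempty, nothing in the bookkeeping restricts which letter follows which. The restriction has to come from how $g$ moves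 the pair $A,B$ at a prime separating $A$ from $B$.

## 5. Four nonempty intersections: isometry or contraction at a separating prime

**Case II of Proposition 6: all four intersections are nonempty.** Record the passages that an inner letter can make:
$$S_1=\{(X,Y)\in\{A,B\}^2:\ g(x)\in Y\text{ for some }x\in X\cap C\},$$
$$S_2=\{(X,Y)\in\{C,D\}^2:\ f(x)\in Y\text{ for some }x\in X\cap A\}.$$
Write $XY$ for $(X,Y)$; call $AA,BB$ (and $CC,DD$) loops, and $AB,BA$ (and $CD,DC$) crosses. In the four-cycle example $g(x)\equiv x$ mod $3$, while $A\subset1(3)$ and $B\subset2(3)$, so $S_1$ contains no cross; and $g(1)=7$, $g(11)=77$ show $S_1=\{AA,BB\}$.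

Consider an inner $g$-letter between two $f$-letters. After $f$ we are in $B$, after $f^{-1}$ in $A$; the letter $f$ starts in $A$, the letter $f^{-1}$ in $B$. A letter $g^{-1}$ traverses a pair of $S_1$ backwards. Hence an inner $g$-letter uses the following element of $S_1$:
$$AA:\ f^{-1}g^{\pm1}f;\qquad BB:\ fg^{\pm1}f^{-1};\qquad BA:\ fgf,\ f^{-1}g^{-1}f^{-1};\qquad AB:\ fg^{-1}f,\ f^{-1}gf^{-1}.\tag{2}$$
The table (2) holds for every pair, also in Case I.

**Lemma 7.** In Case II, $S_1$ is contained in $\{AA,BB\}$, or in $\{AB,BA\}$, or in a set consisting of one loop and one cross. The same holds for $S_2$, with $C,D$ in place of $A,B$.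

*Proof.* Choose $q$ with $A_q\cap B_q=\emptyset$. The ball $C_q$ meets $A_q$ and $B_q$. If $C_q\subset A_q$, it could not meet $B_q$; so $A_q\subset C_q$, and likewise $B_q\subset C_q$. The same holds for $D_q$, so
$$A_q\cup B_q\subset C_q\cap D_q .$$
In particular $C_q$ and $D_q$ are nested. Drop the index $q$. If $XY\in S_1$ then $g(X)\cap Y\ne\emptyset$ in $\mathbb Z_q$, and this is all we use.

*The case $\beta=0$.* Here $g$ preserves radii. If $AA\in S_1$, then $g(A)$ and $A$ are intersecting balls of the same radius, so $g(A)=A$. Then $g(A)\cap B=\emptyset$ and $g(B)\cap A=g(B)\cap g(A)=\emptyset$, so $AB,BA\notin S_1$. In the same way $BB$ excludes both crosses. So $S_1$ contains only loops or only crosses.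

*The case $\beta\ne0$.* Exchanging $C$ and $D$ replaces $g$ by $g^{-1}$ and transposes $S_1$, which does not affect the claim. So let $\beta>0$. Then $g$ shrinks distances by the factor $q^{-\beta}<1$, so $D=g(C)$ is the smaller of the two nested balls, and $g:C\to D\subset C$ is a contraction of a complete space. It has a fixed point $p=g(p)\in D$.

A loop $XX$ forces $p\in X$. Indeed if $p\notin X$ and $x,g(x)\in X$, then $|g(x)-p|=|x-p|$ since the distance to $p$ is constant on $X$, whereas $|g(x)-p|=q^{-\beta}|x-p|<|x-p|$ as $x\ne p$. Since $A,B$ are disjoint, $AA$ and $BB$ are not both in $S_1$.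

The crosses are not both in $S_1$ either. If $p\notin A\cup B$, let $d_A,d_B>0$ be the constant distances from $p$ to the points of $A$ and $B$; then $AB$ gives $d_B=q^{-\beta}d_A$ and $BA$ gives $d_A=q^{-\beta}d_B$, which is impossible together. If $p\in A$, then $g(A)\subset A$, because $g$ decreases the distance to $p$; so $AB\notin S_1$. If $p\in B$, then $g(B)\subset B$, so $BA\notin S_1$.

So $S_1$ has at most one loop and at most one cross. The statement about $S_2$ follows by exchanging $\tau_1$ and $\tau_2$. $\square$

**End of the proof of Proposition 6.** Let $w$ be a realizable word of length $8$ in Case II. Deleting its first or its last letter, we see that $w$ contains a subword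
$$f^{\varepsilon_1}g_1f^{\varepsilon_2}g_2f^{\varepsilon_3}g_3f^{\varepsilon_4},\qquad g_i\in\{g,g^{-1}\},$$
and also one with the roles of $f$ and $g$ exchanged.

(i) Suppose $S_1$ lies in a set with one loop and one cross. By (2), the loop allows only one kind of sign change ($-$ to $+$ for $AA$, $+$ to $-$ for $BB$), so the sequence $\varepsilon_1,\dots,\varepsilon_4$ changes at most once. The cross says that between two equal signs $\varepsilon,\varepsilon$ stands $g^{\varepsilon\delta}$, with a fixed $\delta$ ($\delta=1$ for $BA$, $\delta=-1$ for $AB$). If three consecutive signs equal $\varepsilon$, we see $f^\varepsilon g^{\varepsilon\delta}f^\varepsilon g^{\varepsilon\delta}f^\varepsilon$, which contains a square. Otherwise the signs are $-\varepsilon,-\varepsilon,\varepsilon,\varepsilon$ and the word is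
$$f^{-\varepsilon}\,g^{-\varepsilon\delta}\,f^{-\varepsilon}\,g_2\,f^{\varepsilon}\,g^{\varepsilon\delta}\,f^{\varepsilon}.$$
If $g_2=g^{\varepsilon\delta}$, the last four letters are $(g^{\varepsilon\delta}f^\varepsilon)^2$. If $g_2=g^{-\varepsilon\delta}$, the first four letters are $(f^{-\varepsilon}g^{-\varepsilon\delta})^2$. Either way there is a square.

(ii) If $S_2$ lies in a set with one loop and one cross, the same argument with $f$ and $g$ exchanged applies.

(iii) Otherwise, by Lemma 7, $S_1$ contains only loops or only crosses, so by (2) the signs of consecutive $f$-letters of $w$ strictly alternate or are constant. The same holds for the $g$-letters. In all cases $w=l_1\cdots l_8$ satisfies $l_{i+4}=l_i$, so $w=uu$ with $|u|=4$. $\square$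

**Proof of Theorem 2.** Let the order be finite; then all components are finite. A component that is a cycle or a path with at least $9$ vertices carries a realizable word of length $8$. By Proposition 6 this contains a square, and by Lemma 5 the component is a cycle with $2$ or $4$ vertices. So the components are as stated. By Lemma 1 the contributions to the order are $n\le8$ for paths, and $1$ or $2$ for cycles. The order is their lcm and divides $840$. $\blacksquare$

## 6. Odd orders

This section proves the restrictive half of Theorem 3(b): a finite odd order is $1$, $3$ or $15$. (Section 7 shows that these occur.) Let the order be finite and odd. Then no path component has an even number of vertices, and there are no 4-cycles. So components are single points, double edges (contribution $1$), or paths with $3$, $5$ or $7$ vertices.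

**Lemma 8.** If $fgf$ and $gfg$ are realizable, so is $fgfg$.

*Proof.* By Lemma 4(b) we may work at one prime $q$. Let $y\in\mathrm{dom}_q(fgf)$. If $B_q\subset C_q$, then $f(g(f(y)))\in B_q\subset C_q$, so $y\in\mathrm{dom}_q(fgfg)$. Otherwise, since $f(y)\in B_q\cap C_q$, we have $C_q\subsetneq B_q$. Then the image of the word $fg$ is $g(B_q\cap C_q)=g(C_q)=D_q$. So $fgfg$ is $q$-realizable if and only if some $z\in D_q\cap A_q$ has $f(z)\in C_q$. Such $z$ exists: take $z=g(x)$ with $x\in\mathrm{dom}_q(gfg)$. $\square$

### 6.1. One empty intersection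

By flips let $B\cap D=\emptyset$, so (1) holds.

**Step 1: no 7-vertex paths.** By (1) and the absence of squares, a path word has at most $3$ negative letters followed by at most $3$ positive ones. A 7-vertex path would have $3+3$ letters: $f^{-1}g^{-1}f^{-1}\,gfg$ or $g^{-1}f^{-1}g^{-1}\,fgf$. In both cases $fgf$ and $gfg$ are realizable (one of them as an inverse), so $fgfg$ is realizable by Lemma 8. By Lemma 5, $fg$ is the identity on its domain, so a component containing a point of $\mathrm{dom}(fg)$ has a closed walk that never turns back, and is a cycle. But the 7-vertex path contains such a point. Contradiction.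

**Step 2: a 5-vertex path forces a 3-vertex path.** The word of a 5-vertex path is, up to inversion, one of
$$f^{-1}gfg,\qquad g^{-1}fgf,\qquad g^{-1}f^{-1}gf .$$
(The word $f^{-1}g^{-1}fg$ is inverse to the third; words with three negative letters are inverse to the first two.) Each passes through points of $A\cap C$, $A\cap D$ and $B\cap C$. In the first word these are the points after the first, second and third letter. In the second they are the points after the first, third and second letter. In the third word the point after $g^{-1}$ is in $B\cap C$, the next in $A\cap C$, the next in $A\cap D$. So these three intersections are nonempty.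

Choose $q_1$ with $A_{q_1}\cap B_{q_1}=\emptyset$. As $C$ meets $A$ and $B$, we get $A_{q_1}\sqcup B_{q_1}\subset C_{q_1}$. Choose $q_2$ with $C_{q_2}\cap D_{q_2}=\emptyset$. As $A$ meets $C$ and $D$, we get $C_{q_2}\sqcup D_{q_2}\subset A_{q_2}$. If $q_1=q_2$, then $A_{q_1}\subsetneq C_{q_1}\subsetneq A_{q_1}$, absurd. So one of $q_1,q_2$ is at least $3$. For $q\ge3$ a ball is not the union of two proper subballs, as these have at most $2/q<1$ of its measure. Hence, using Lemma 4(c), if $q_1\ne2$ there is $z\in C\setminus(A\cup B)$, and if $q_2\ne 2$ there is $z\in A\setminus(C\cup D)$. In either case $z$ is a leaf whose word starts with a positive letter. By (1) this word has only positive letters, so at most $3$. The component has $2$, $3$ or $4$ vertices, hence $3$.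

So if a 5-vertex path exists the order is $15$, and otherwise it is $1$ or $3$.

### 6.2. Four nonempty intersections: reduction to the primes $2$ and $3$

Let $T_1$ be the set of primes with $A_q\cap B_q=\emptyset$ and $T_2$ the set of primes with $C_q\cap D_q=\emptyset$. Both are nonempty. As in Lemma 7, $A_q\sqcup B_q\subset C_q\cap D_q$ for $q\in T_1$, and $C_q\sqcup D_q\subset A_q\cap B_q$ for $q\in T_2$. So $T_1\cap T_2=\emptyset$.

**Step 3: a covering condition.** Let $q\in T_1$. Suppose some $\zeta\in C_q\setminus(A_q\cup B_q)$ has $g(\zeta)\notin A_q\cup B_q$. The set of such $\zeta$ is open, so by Lemma 4(c) there is an integer $z\in C$ in it. Then neither $z$ nor $g(z)$ lies in $A\cup B$, so $\{z,g(z)\}$ is a path component with $2$ vertices, a contradiction. Hence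
$$C_q=(A_q\cup B_q)\cup g^{-1}(A_q\cup B_q)\qquad(q\in T_1),\tag{3}$$
where $g^{-1}$ is defined on $A_q\cup B_q\subset D_q$. Exchanging $\tau_1$ and $\tau_2$: $A_q=(C_q\cup D_q)\cup f^{-1}(C_q\cup D_q)$ for $q\in T_2$.

**Step 4: measures.** For $q\in T_1$ put $s=\omega(A_q\cup B_q)/\omega(C_q)$ and $s'=\omega(A_q\cup B_q)/\omega(D_q)$. Since $g$ scales measure by $\omega(D_q)/\omega(C_q)$, the number $s'$ is also $\omega(g^{-1}(A_q\cup B_q))/\omega(C_q)$. By (3), $s+s'\ge1$. The balls $A_q,B_q$ are proper subballs of both $C_q$ and $D_q$.

If $q\ge5$, then $s,s'\le2/q\le2/5$, impossible. If $q=3$ and $C_3\ne D_3$, these are nested, so one of $s,s'$ is at most $2/3$ and the other at most $2/9$, with sum at most $8/9$, impossible. So if $q=3$, then $C_3=D_3$ and $s=s'\ge\frac12$. A proper subball has relative measure $\frac13$ or at most $\frac19$, and $\frac13+\frac19<\frac12$. So $A_3$ and $B_3$ are two of the three maximal proper subballs ("thirds") of $C_3=D_3$.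

Thus $T_1\subset\{2,3\}$, and by symmetry $T_2\subset\{2,3\}$. Exchanging $\tau_1$ and $\tau_2$ if necessary, $T_1=\{2\}$ and $T_2=\{3\}$. The symmetric form of the above at $q=3\in T_2$ says: $A_3=B_3=:V$ is the disjoint union of three thirds $C_3$, $D_3$ and $K$. So $\alpha_3=0$, and $f:V\to V$ permutes the thirds. By the symmetric form of (3), $f(K)\subset C_3\cup D_3$, so $f(K)\ne K$.

**Step 5: two cases.** The permutations of $\{C_3,D_3,K\}$ that move $K$ are two transpositions and two 3-cycles. After possibly exchanging $C$ and $D$, one of the following holds: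

- ($\alpha$) $f$ fixes $C_3$ and swaps $D_3$ and $K$;
- ($\beta$) $f:\ D_3\to C_3\to K\to D_3$.

The pair $[0(2),1(4);2(3),0(3)]$ shows what ($\alpha$) looks like. There $f(x)=2x+1$, $T_1=\{2\}$, $T_2=\{3\}$, and modulo $3$ the map $f$ fixes $2$ and swaps $0$ and $1$.

In ($\alpha$), an inner $f$-letter goes from a point of $C\cup D$ to a point of $C\cup D$. At the prime $3$ this is possible only from $C_3$ to $C_3$. The preceding letter ends in $C$, so it is $g^{-1}$; the following letter starts in $C$, so it is $g$. Thus inner $f$-letters occur only as $g^{-1}f^{\pm1}g$. Three $g$-letters in a word would have a middle one equal to both $g$ and $g^{-1}$. So words have at most two $g$-letters and at most $5$ letters, and there are no cycles.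

In ($\beta$), an inner $f$ goes from $D_3$ to $C_3$ and so occurs as $gfg$; an inner $f^{-1}$ occurs as $g^{-1}f^{-1}g^{-1}$. A word with three $g$-letters contains $gfgfg$ or its inverse, hence a square. So words along paths have at most two $g$-letters and at most $5$ letters.

In both cases paths have at most $6$ vertices, hence $1$, $3$ or $5$. So the order is $1,3,5$ or $15$. It remains to exclude $5$. **Suppose the order is $5$.** Then every path component with more than one vertex has exactly $5$ vertices.

### 6.3. Order 5 in case ($\alpha$)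

There are no cycles, so every nontrivial component is a path with $5$ vertices and $4$ letters. Up to inversion its word is $f^{\varepsilon}g^{-1}f^{\eta}g$, since the inner $f$-letter stands between $g^{-1}$ and $g$. Put $Z=C\cap(A\cup B)$. Every nontrivial component is thus a path $e,y,z,z',w$ with
$$y=\tau_1(e)\in D\cap(A\cup B),\quad e\notin C\cup D,\quad z=g^{-1}(y)\in Z,\quad z'=\tau_1(z)\in Z,\quad w=g(z')\notin A\cup B .$$
The end $e$ is the one with a $\tau_1$-edge and $w$ the one with a $\tau_2$-edge, so each point of the path has exactly one role.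

**Step ($\alpha$1): $A_r\cup B_r\subset D_r$ for all primes $r\ne3$.** Suppose $A_r\not\subset D_r$. By Lemma 4(c) there is $x\in A$ with $x\in D_3$ and $x\notin D_r$. Then $x\notin D$, and $x\notin C$ because $C_3\cap D_3=\emptyset$. Also $f(x)\in K$ at $3$, so $f(x)\notin C\cup D$. Hence $\{x,f(x)\}$ is a component with $2$ vertices, a contradiction. For $B$ use $f^{-1}$, which also maps $D_3$ to $K$. Consequently
$$A\cap D=\{x\in A:x\in D_3\},\qquad B\cap D=\{x\in B:x\in D_3\},$$
and for $r\neq3$ the points of $A\cap D$ have dense image in $A_r$, those of $B\cap D$ in $B_r$.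

**Step ($\alpha$2): what $g$ does on $Z$.** Let $y\in D\cap(A\cup B)$. At the prime $3$ we have $\tau_1(y)\in K$, so $\tau_1(y)\notin C\cup D$ is a leaf with a $\tau_1$-edge. So it has role $e$, $y$ has role $y$, and therefore
$$g^{-1}(y)\in A\cup B\qquad\text{for all }y\in D\cap(A\cup B).$$
A point of $Z$ lies in $C$ and in $A\cup B$, which excludes the roles $e$, $y$ and $w$; so it has role $z$ or $z'$. Hence $\tau_1(Z)=Z$, that is, $f(A\cap C)=B\cap C$. And for $z\in Z$ exactly one of $g(z)$, $g(\tau_1(z))$ lies in $A\cup B$: one of them has role $y$ and the other role $w$.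

**Step ($\alpha$3): the prime 2.** By ($\alpha$1) and ($\alpha$2), the points $y\in(A\cup B)\cap D$ have dense image in $A_2\cup B_2$ and satisfy $g^{-1}(y)\in A_2\cup B_2$. So $g^{-1}(A_2\cup B_2)\subset A_2\cup B_2$. With (3) for $q=2$ this gives $C_2=A_2\sqcup B_2$. Proper subballs have relative measure at most $\frac12$, so $A_2$ and $B_2$ are the two halves of $C_2$. Hence $\alpha_2=0$, and $C_2=A_2\cup B_2\subset D_2$.

**Step ($\alpha$4): $C_2=D_2$ is impossible.** Suppose $C_2=D_2$. Then $g$ permutes the halves $A_2,B_2$. Put
$$A^+=\{z\in A\cap C:g(z)\in A\cup B\},\qquad B^+=\{z\in B\cap C:g(z)\in A\cup B\}.$$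
If $g$ fixes the halves, then $A^+=\{z\in A\cap C:g(z)\in A\}$ and $B^+=\{z\in B\cap C:g(z)\in B\}$. If $g$ swaps them, then $A^+=\{z\in A\cap C:g(z)\in B\}$ and $B^+=\{z\in B\cap C:g(z)\in A\}$. Both sets are nonempty. For $y\in A\cap D$ and $y\in B\cap D$ (which exist), $g^{-1}(y)\in A\cup B$ by ($\alpha$2), and the 2-adic position of $g^{-1}(y)$ tells in which of $A,B$ it lies: if $g$ fixes the halves, $y\in A\cap D$ gives a point of $A^+$ and $y\in B\cap D$ a point of $B^+$; if $g$ swaps them, the other way round. By Lemma 4, $A^+$ and $B^+$ are therefore residue classes, being nonempty and defined by ball conditions at each prime. So is $f^{-1}(B^+)$.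

By ($\alpha$2), for $z\in A\cap C$ exactly one of $z\in A^+$, $f(z)\in B^+$ holds, so
$$A\cap C=A^+\sqcup f^{-1}(B^+).$$
If a residue class of modulus $m$ is a disjoint union of classes of moduli $k_1m$ and $k_2m$, then $1/k_1+1/k_2=1$ by comparing densities, and $k_1,k_2\ge2$, so $k_1=k_2=2$. Thus $A^+$ has index $2$ in $A\cap C$. But $(A\cap C)_2=A_2\cap C_2=A_2$, and $(A^+)_2=\{\zeta\in A_2:g(\zeta)\in A_2\}$ (respectively $\{\zeta\in A_2:g(\zeta)\in B_2\}$) is all of $A_2$. So the index of $A^+$ is odd. Contradiction.

**Step ($\alpha$5): $C_2\subsetneq D_2$ is impossible.** Now $g(A_2)$ and $g(B_2)$ are the halves of $D_2$, and the proper subball $C_2$ lies in one of them. Exchanging $A$ and $B$ replaces $f$ by $f^{-1}$ and preserves ($\alpha$), so let $C_2\subset g(A_2)$.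

Let $y\in D\cap(A\cup B)$. At $2$ we have $y\in A_2\cup B_2=C_2\subset g(A_2)$, so $g^{-1}(y)\in A_2$. By ($\alpha$2) $g^{-1}(y)\in A\cup B$, so $g^{-1}(y)\in A\cap C$. It follows that $g(z)\notin A\cup B$ for every $z\in B\cap C$. If $z\in A\cap C$, then $f(z)\in B\cap C$ and $g(f(z))\notin A\cup B$, so by ($\alpha$2) $g(z)\in A\cup B$. Thus
$$g(z)\in A\cup B\qquad\text{for all }z\in A\cap C.$$

Let $r\ge5$. By ($\alpha$1) the points $y\in A\cap D$ are dense in $A_r$, and $g^{-1}(y)\in A\cap C$, so $A_r\subset g(A_r\cap C_r)$. Likewise $B_r\subset g(A_r\cap C_r)$. Conversely, $A_2\subset C_2\subset g(A_2)$, so by Lemma 4(c) we can choose $z\in A\cap C$ in any given ball of $A_r\cap C_r$ with $g(z)\in A_2$ at the prime $2$. Since $g(z)\in A\cup B$, this means $g(z)\in A$. Hence $g(A_r\cap C_r)\subset A_r$. Choosing $g(z)\in B_2$ instead gives $g(A_r\cap C_r)\subset B_r$. Altogether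
$$A_r\cup B_r\subset g(A_r\cap C_r)\subset A_r\cap B_r ,$$
so $A_r=B_r$ and $\alpha_r=0$ for all $r\ge5$. Also $\alpha_2=0$ by ($\alpha$3) and $\alpha_3=0$. So $\lambda>0$ has all valuations zero, $\lambda=1$, and $f$ is a translation. A translation mapping $V$ to itself moves the three thirds of $V$ trivially or in a 3-cycle. It cannot fix $C_3$ and swap $D_3$ and $K$. Contradiction.

### 6.4. Order 5 in case ($\beta$)

Recall $f:D_3\to C_3\to K\to D_3$, and inner $f$-letters occur only in $gfg$ and $g^{-1}f^{-1}g^{-1}$.

**Step ($\beta$1): $A_r\subset C_r$ for all $r\ne3$.** Let $x\in B$ with $x\in K$ at $3$. Then $x\notin C\cup D$, so $x$ is a leaf, and $f^{-1}(x)\in C_3$. If $f^{-1}(x)\notin C$, then $f^{-1}(x)\notin C\cup D$ and $\{x,f^{-1}(x)\}$ is a component with $2$ vertices, a contradiction. So $f^{-1}(x)\in C$. As $x$ varies, $f^{-1}(x)$ runs through all points of $A$ lying in $C_3$, which are dense in $A_r$. So $A_r\subset C_r$.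

**Step ($\beta$2): $B_r\subset D_r$ for all $r\ne3$.** Let $x\in A$ with $x\in K$ at $3$. Then $x$ is a leaf and $f(x)\in D_3$; as before $f(x)\in D$, since otherwise $\{x,f(x)\}$ is a component. The points $f(x)$ are all points of $B$ lying in $D_3$, dense in $B_r$.

**Step ($\beta$3): $g(A_r)\subset A_r$ for $r\ne3$.** Let $x\in A\cap C$. Then $f(x)\in K$ at $3$, so $f(x)$ is a leaf and its component is a 5-vertex path. Read from $f(x)$, the word begins $f^{-1}g$, and then its inner $f$-letter, preceded by $g$, is $f$ and is followed by $g$. So the word is $f^{-1}gfg$. Thus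
$$g(x)\in A,\qquad f(g(x))\in C,\qquad g(f(g(x)))\notin A\cup B,$$
the last because the path ends there after a $g$-letter. By ($\beta$1) the points of $A\cap C$ are dense in $A_r\cap C_r=A_r$, so $g(A_r)\subset A_r$.

**Step ($\beta$4): $g^{-1}(B_r)\subset B_r$ for $r\neq3$.** Let $y\in B\cap D$. Then $f^{-1}(y)\in K$ at $3$ is a leaf, and the word from it begins $fg^{-1}$. Its inner $f$-letter, preceded by $g^{-1}$, is $f^{-1}$ and is followed by $g^{-1}$: the word is $fg^{-1}f^{-1}g^{-1}$. So $g^{-1}(y)\in B$. By ($\beta$2) such $y$ are dense in $B_r\cap D_r=B_r$.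

**Step ($\beta$5): contradiction.** Let $r\ne3$. By ($\beta$3) $g$ does not expand, so $\beta_r\ge0$; by ($\beta$4) $g^{-1}$ does not expand, so $\beta_r\le0$. So $\beta_r=0$, and the inclusion in ($\beta$4) is between balls of equal radius: $g^{-1}(B_r)=B_r$, hence $g(B_r)=B_r$. Take $x\in A\cap C$, which is nonempty, and $v=f(g(x))\in B\cap C$. Then $g(v)\in B_r$ for all $r\ne3$, and at $3$ we have $g(v)\in D_3\subset V=B_3$. So $g(v)\in B$. But ($\beta$3) says $g(f(g(x)))=g(v)\notin A\cup B$. Contradiction.

So the order is not $5$, and a finite odd order is $1$, $3$ or $15$. The number $840=2^3\cdot3\cdot5\cdot7$ has $32$ divisors, $8$ of them odd. With Theorem 2 this leaves $24+3=27$ possible orders.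

## 7. Pairs realizing the orders

To compute an order we must know all components. The following remark reduces this to finitely many families of paths.

**Lemma 9.** Call the points of $A\cap C$, $A\cap D$, $B\cap C$, $B\cap D$ *crossing points*. A component without crossing points has at most two vertices (and is a path).

*Proof.* A vertex with two edges is a crossing point, and a component with three or more vertices, or a double edge, has such a vertex. $\square$

So in each example we list the components through all crossing points. A vertex is a leaf once we check that it is in $A\cup B$ but not in $C\cup D$, or the reverse.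

### 7.1. Orders with every crossing component written out

**Orders 1, 2, 3, 4, 6.** Order $1$: $\tau_2=\tau_1$. Order $2$: $[0(4),1(4);2(4),3(4)]$, two commuting involutions with disjoint supports. Orders $3$, $4$, $6$: Sections 1 and 2.

**Order 12.** $[0(4),2(4);0(3),1(3)]$, $f(x)=x+2$, $g(x)=x+1$. Modulo $12$ the $\tau_1$-edges are $0-2$, $4-6$, $8-10$ and the $\tau_2$-edges are $0-1$, $3-4$, $6-7$, $9-10$. The components are the paths $2,0,1$; $3,4,6,7$; $8,10,9$, and the fixed points $5,11$. Order $\mathrm{lcm}(3,4)=12$.

**Order 10.** $[0(2),3(10);0(3),2(15)]$, $f(x)=5x+3$, $g(x)=5x+2$. $A\cap B=\emptyset$ by parity, $C\cap D=\emptyset$ modulo $3$. For $x=6j\in A\cap C$ we get the path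
$$150j+17,\quad 30j+3,\quad 6j,\quad 30j+2,\quad 150j+13 .$$
Here $30j+3=f(x)\in C$, $150j+17=g(f(x))$ is odd and $\equiv7$ mod $10$, so not in $A\cup B$; $30j+2=g(x)\in A$, and $150j+13=f(g(x))\equiv1$ mod $3$ is not in $C\cup D$. The other crossing points are on these paths: $B\cap C=3(30)=f(A\cap C)$, $A\cap D=2(30)=g(A\cap C)$, and $B\cap D=\emptyset$ modulo $5$. The remaining components have at most $2$ vertices. One of them is $\{4,23\}$: $f(4)=23$, $4\equiv1$ mod $3$, and $23\equiv2$ mod $3$, $23\equiv8$ mod $15$. Order $\mathrm{lcm}(5,2)=10$.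

**Order 15.** $[0(2),1(4);2(3),0(3)]$, $f(x)=2x+1$, $g(x)=x-2$. $A\cap B=\emptyset$ by parity, $C\cap D=\emptyset$ modulo $3$. For $x\in A\cap C=2(6)$: path
$$2x-1,\quad 2x+1,\quad x,\quad x-2,\quad 2x-3 .$$
Here $f(x)=2x+1\in5(12)\subset C$ and $g(f(x))=2x-1\in3(12)$ is $\equiv3$ mod $4$, not in $A\cup B$; $g(x)=x-2\in0(6)\subset A$ and $f(g(x))=2x-3\in1(12)$ is $\equiv1$ mod $3$, not in $C\cup D$. We have $A\cap D=0(6)=g(A\cap C)$ and $B\cap C=5(12)=f(A\cap C)$. For $y\in B\cap D=9(12)$: path $(y-1)/2,\ y,\ y+2$, whose ends lie in $4(6)$ ($\equiv1$ mod $3$) and in $11(12)$ ($\equiv3$ mod $4$). These components contain all of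
$$A=0(6)\cup2(6)\cup4(6),\quad B=1(12)\cup5(12)\cup9(12),\quad C=2(6)\cup5(12)\cup11(12),\quad D=0(6)\cup3(12)\cup9(12).$$
So all remaining components are single points, and the order is $\mathrm{lcm}(5,3)=15$. With Section 6, this proves Theorem 3(b).

**Order 30.** $[0(2),1(4);6(7),0(7)]$, $f(x)=2x+1$, $g(x)=x-6$. $A\cap B=\emptyset$ by parity, $C\cap D=\emptyset$ modulo $7$. For $x=6+14k\in A\cap C$: path $2x-5,\ 2x+1,\ x,\ x-6,\ 2x-11$. Here $2x+1=13+28k\in C$ and $2x-5=7+28k\equiv3$ mod $4$; $x-6=14k\in A$ and $2x-11=1+28k\equiv1$ mod $7$. We have $A\cap D=0(14)=g(A\cap C)$ and $B\cap C=13(28)=f(A\cap C)$. For $y\in B\cap D=21(28)$: path $(y-1)/2,\ y,\ y+6$, with ends in $10(14)$ ($\equiv3$ mod $7$) and in $27(28)$ ($\equiv3$ mod $4$). The remaining components have at most $2$ vertices; one is $\{2,5\}$, as $f(2)=5$ and neither is $\equiv 0,6$ mod $7$. Order $\mathrm{lcm}(5,3,2)=30$.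

**Order 20.** $[0(14),21(70);0(21),2(15)]$, $f(14k)=21+70k$, $g(21k)=2+15k$. $A\cap B=\emptyset$ by parity, $C\cap D=\emptyset$ modulo $3$, $B\cap D=\emptyset$ modulo $5$. Let $x=42n\in A\cap C$. Then $f(x)=210n+21\in C$, and $g(f(x))=150n+17$ is odd and lies in $D$, hence is not in $A\cup B$: a leaf. Also $g(x)=30n+2$ is not in $B$, and lies in $A$ if and only if $7\mid30n+2$, that is $n\equiv6$ mod $7$. In that case $f(g(x))=150n+31\equiv1$ mod $3$ is a leaf; otherwise $g(x)$ is a leaf. So these paths have $5$ or $4$ vertices, and both occur. The other crossing points are covered. $21+70k\in C$ requires $3\mid k$, so $B\cap C=21(210)=f(A\cap C)$. And $14k\equiv2$ mod $15$ means $k\equiv13$ mod $15$, so $A\cap D=182(210)$, and $g^{-1}(182+210l)=21(12+14l)=42(6+7l)\in A\cap C$. Order $\mathrm{lcm}(5,4)=20$; the remaining components have at most $2$ vertices.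

**Order 60.** $[0(154),21(70);0(231),22(165)]$, $f(154k)=21+70k$, $g(231k)=22+165k$. $A\cap B=\emptyset$ by parity, $C\cap D=\emptyset$ modulo $3$, $B\cap D=\emptyset$ modulo $5$. Let $x=462n\in A\cap C$. Then $f(x)=21(1+10n)$ lies in $C=0(21\cdot11)$ if and only if $n\equiv1$ mod $11$. In that case $g(f(x))=150n+37$ (for $n=1+11m$: $f(x)=231(1+10m)$ and $22+165(1+10m)=187+1650m$), which is odd and in $D$, hence a leaf. Otherwise $f(x)$, being in $B$ and so not in $D$, is a leaf. On the other side $g(x)=22(1+15n)$ lies in $A=0(22\cdot7)$ if and only if $n\equiv6$ mod $7$. Then $f(g(x))=21+10(1+15n)=150n+31$ is in $B$, so not in $D$, and is $\equiv1$ mod $3$, so not in $C$: a leaf. Otherwise $g(x)\in D$ is not in $A\cup B$: a leaf. The numbers of vertices are $3$, $4$, $5$, and all occur ($n=0$, $n=1$, $n=34$). The other crossing points are covered: $21+70k\in0(231)$ forces $3\mid k$, so $f^{-1}(21+70k)=154k\in0(462)$; and $154k\in22(165)$ means $14k\equiv2$ mod $15$, so $k=13+15l$, with $g^{-1}$-image $231(12+14l)\in0(462)$. The remaining components have at most $2$ vertices. Order $\mathrm{lcm}(3,4,5)=60$.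

**Order 42.** $[1(2),4(20);4(15),0(3)]$, $f(x)=10x-6$, $g(x)=(x-4)/5$. $A\cap B=\emptyset$ by parity, $C\cap D=\emptyset$ modulo $3$. Here $A\cap C=\{4+15k:k\text{ odd}\}$. For $x=4+15k$ with $k$ odd we get the path
$$30k+6,\quad150k+34,\quad x,\quad 3k,\quad30k-6,\quad150k-26,\quad15k-2 .$$
Check: $f(x)=150k+34=4+15(10k+2)\in C$, and $g$ sends it to $30k+6$, which is even and $\equiv1$ mod $5$, so not in $A\cup B$. On the other side $g(x)=3k$ is odd, so in $A$; $f(3k)=30k-6=3(10k-2)\in D$; $g^{-1}$ sends it to $4+15(10k-2)=150k-26$, which for odd $k$ is $\equiv4$ mod $20$, so in $B$; and $f^{-1}$ sends it to $15k-2$, which is $\equiv1$ mod $3$ and $\equiv13$ mod $15$, so not in $C\cup D$. Crossing points: $A\cap D=\{3k:k\text{ odd}\}=g(A\cap C)$, $B\cap D=24(60)=f(A\cap D)$, and $B\cap C=4(60)$. For $z=4+60l$ we have $f^{-1}(z)=1+6l\equiv1$ mod $3$, which lies in $C$ if and only if $6l\equiv3$ mod $15$, that is $l\equiv3$ mod $5$. And $g(z)=12l$ is even and lies in $B$ if and only if $12l\equiv4$ mod $20$, that is $l\equiv2$ mod $5$. If $l\equiv3$ or $2$ mod $5$, then $z$ is of the form $150k+34$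 or $150k-26$ with $k$ odd and lies on a 7-vertex path. Otherwise $1+6l,\,z,\,12l$ is a 3-vertex path, for example $1,4,0$. The remaining components have at most $2$ vertices; one is $\{5,44\}$, as $f(5)=44$, both are $\equiv2$ mod $3$. Order $\mathrm{lcm}(7,3,2)=42$.

### 7.2. A sign criterion for at most eight vertices

**Lemma 10.** Suppose
(a) $g(x)\notin B$ for all $x\in(A\cup B)\cap C$, and
(b) $f(A\cap C)\cap D=\emptyset$ and $f(A\cap D)\cap C=\emptyset$.
Then all realizable words have at most $7$ letters, so all components are paths with at most $8$ vertices and the order is finite. Components containing no point of $A\cap C$ have at most $5$ vertices, and at most $4$ if there is no $y\in A\setminus C$ with $f(y)\in C$.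

*Proof.* By (a), $S_1\subset\{AA,BA\}$. So by (2) an $f$-letter $f$ is never followed by the next $f$-letter being $f^{-1}$; between $f$ and $f$ stands $g$; between $f^{-1}$ and $f^{-1}$ stands $g^{-1}$. By (b), an inner $f$-letter leads from $C$ to $C$ or from $D$ to $D$, so it is surrounded by $g^{-1},g$ or by $g,g^{-1}$: *signs of consecutive $g$-letters alternate*. Three consecutive $f$-letters of equal sign would have equal consecutive $g$-signs between them, which is excluded. Four consecutive $f$-letters would then have signs $--++$, with $g$-letters $g^{-1},g_2,g$ in between, and the signs $-,?,+$ cannot alternate. So a word has at most three $f$-letters and at most $7$ letters.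

Now consider a component with no point of $A\cap C$. Words $f^{-1}g$ and $g^{-1}f$ pass through $A\cap C$, so they do not occur along it; nor does a sign change $f^{-1}g^{\pm1}f$, which contains one of them. So all $f$-signs are equal, and up to inversion all are $+$; there are at most two $f$-letters. A letter before $f$ must be $g$. With no $f$-letter, the word has at most one letter. With one $f$-letter, it is part of $gfg^{\pm1}$, at most $3$ letters. With two, the middle is $fgf$; a preceding letter would be $g$, giving $gfg$, which violates alternation; a following letter must be $g^{-1}$. So the word is $fgf$ or $fgfg^{-1}$. Only the last has $4$ letters (five vertices). It starts at a leaf $y\in A\setminus(C\cup D)$ with $f(y)\in C$. $\square$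

### 7.3. Orders obtained from the criterion

**Order 8.** $[2(9),8(9);0(2),5(6)]$, $f(x)=x+6$, $g(x)=3x+5$. $A\cap B=\emptyset$ modulo $9$, $C\cap D=\emptyset$ by parity. (a): $g$ sends both $2$ and $8$ mod $9$ to $2$. (b): $f$ preserves parity. For $x=2+18k\in A\cap C$: path
$$10+18k,\ 35+54k,\ 29+54k,\ 8+18k,\ x,\ 11+54k,\ 17+54k,\ 4+18k .$$
Check: $f(x)=8+18k\in C$, $g$ gives $29+54k\equiv2$ mod $9$, $f$ gives $35+54k\equiv5$ mod $6$, $g^{-1}$ gives $10+18k\equiv1$ mod $9$, a leaf. And $g(x)=11+54k\equiv2$ mod $9$, $f$ gives $17+54k\equiv5$ mod $6$, $g^{-1}$ gives $4+18k\equiv 4$ mod $9$, a leaf. Further $B\cap C=8(18)=f(A\cap C)$, $A\cap D=11(18)$, and $B\cap D=17(18)=f(A\cap D)$. For $y=11+18k$ we have $g^{-1}(y)=2+6k$. If $k\equiv0$ or $1$ mod $3$, this lies in $2(18)=A\cap C$ or in $8(18)=B\cap C$, so $y$ is on an 8-vertex path. If $k\equiv2$, then $2+6k\in14(18)$ and $g^{-1}(f(y))=4+6k\in16(18)$ are leaves ($5$ and $7$ mod $9$), giving the 4-vertex path $2+6k,\,y,\,y+6,\,4+6k$. The remaining components have at most $2$ vertices. Order $8$.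

**Order 24.** $[7(9),1(45);0(2),1(30)]$, $f(x)=5x-34$, $g(x)=15x+1$. $A\cap B=\emptyset$ modulo $9$, $C\cap D=\emptyset$ by parity. (a): $g$ sends $7$ and $1$ mod $9$ to $7$, while $B\subset1(9)$. (b): $f$ preserves parity. For $x=16+18n\in A\cap C$: path
$$228+450n,\ 3421+6750n,\ 691+1350n,\ 46+90n,\ x,\ 241+270n,\ 1171+1350n,\ 78+90n .$$
Check: $f(x)=46+90n\in C$; $g$ gives $691+1350n\equiv7$ mod $9$; $f$ gives $3421+6750n=1+30(114+225n)\in D$; $g^{-1}$ gives $228+450n\equiv3$ mod $9$, a leaf. And $g(x)=241+270n\equiv7$ mod $9$; $f$ gives $1171+1350n=1+30(39+45n)\in D$; $g^{-1}$ gives $78+90n\equiv6$ mod $9$, a leaf. By parity no $y\in A\setminus C$ has $f(y)\in C$, so all other components have at most $4$ vertices. One of them is $7,1,0$: $f(7)=1=g(0)$, $7$ is not in $C\cup D$, $0$ is not in $A\cup B$. Order $\mathrm{lcm}(8,3)=24$.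

**Order 40.** $[3(9),15(45);0(10),3(6)]$, $f(x)=5x$, $g(10k)=3+6k$. $A\subset3(9)$ and $B\subset6(9)$ are disjoint, $C\cap D=\emptyset$ by parity. (a): a point of $(A\cup B)\cap C$ is divisible by $3$, so it is $10k$ with $3\mid k$, and $g$ sends it to $3+6k\equiv3$ mod $9$, not in $B$. (b): $f$ preserves parity. For $x=30+90n\in A\cap C$: path
$$770+2250n,\ 465+1350n,\ 93+270n,\ 150+450n,\ x,\ 21+54n,\ 105+270n,\ 170+450n .$$
Check: $f(x)=150+450n=10(15+45n)$; $g$ gives $93+270n\equiv3$ mod $9$; $f$ gives $465+1350n=3+6(77+225n)$; $g^{-1}$ gives $770+2250n\equiv5$ mod $9$, a leaf. And $g(x)=3+6(3+9n)=21+54n\equiv3$ mod $9$; $f$ gives $105+270n=3+6(17+45n)$; $g^{-1}$ gives $170+450n\equiv8$ mod $9$, a leaf.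

Now $A=12(18)\cup3(18)$. We have $f(12(18))=60(90)=B\cap C$, $3(18)=A\cap D$, and $f(3(18))=15(90)=B\cap D$. A point $12+18l$ in $C$ is in $A\cap C$, treated above. A point $12+18l\notin C$ is even, so it is a leaf, and we get the 5-vertex path
$$12+18l,\ 60+90l,\ 39+54l,\ 195+270l,\ 320+450l ,$$
since $g(10(6+9l))=39+54l\equiv3$ mod $9$, $f$ gives $195+270l=3+6(32+45l)$, and $g^{-1}$ gives $320+450l\equiv5$ mod $9$, a leaf. (An example is $12,60,39,195,320$.) So all points of $B\cap C$ are on 8- or 5-vertex paths. For $y=3+18m$, $g^{-1}(y)=30m$. If $m\equiv1$ mod $3$ it is in $A\cap C$, if $m\equiv2$ it is in $B\cap C$, and $y$ is on an 8- or 5-vertex path. If $m\equiv0$, then $30m\equiv0$ mod $9$ is a leaf, $f(y)=15+90m=3+6(2+15m)$, and $g^{-1}(f(y))=20+150m\equiv2$ mod $9$ is a leaf: a 4-vertex path. The remaining components have at most $2$ vertices. Order $\mathrm{lcm}(8,5,4)=40$.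

**Order 120.** $[6(9),30(45);0(10),15(30)]$, $f(x)=5x$, $g(x)=3x+15$. $A\subset6(9)$ and $B\subset3(9)$ are disjoint, $C\cap D=\emptyset$ by parity. (a): $g$ sends $6$ and $3$ mod $9$ to $6$. (b): $f$ preserves parity. For $x=60+90n\in A\cap C$: path
$$1520+2250n,\ 4575+6750n,\ 915+1350n,\ 300+450n,\ x,\ 195+270n,\ 975+1350n,\ 320+450n .$$
Check: $f(x)=300+450n\in C$; $g$ gives $915+1350n\equiv6$ mod $9$; $f$ gives $4575+6750n=15+30(152+225n)$; $g^{-1}$ gives $1520+2250n\equiv8$ mod $9$, a leaf. And $g(x)=195+270n\equiv6$ mod $9$; $f$ gives $975+1350n=15+30(32+45n)$; $g^{-1}$ gives $320+450n\equiv5$ mod $9$, a leaf. Other components have at most $5$ vertices. Among them are $6,30,105,525,170$ and $33,165,50$. Indeed $6\notin C\cup D$, $f(6)=30$, $g(30)=105\equiv6$ mod $9$, $f(105)=525=15+30\cdot17$, $g^{-1}(525)=170\equiv8$ mod $9$; and $33\notin C\cup D$, $33\equiv6$ mod $9$, $f(33)=165=15+30\cdot5$, $g^{-1}(165)=50\equiv5$ mod $9$. Order $\mathrm{lcm}(8,5,3)=120$.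

**Order 168.** $[15(28),57(64);0(3),1(42)]$, $f(15+28k)=57+64k$, $g(x)=14x+1$. $A\subset3(4)$ and $B\subset1(4)$ are disjoint, $C\cap D=\emptyset$ modulo $3$. (a): points $x\in(A\cup B)\cap C$ are odd, so $g(x)\equiv3$ mod $4$. (b): $15+28k\equiv k\equiv57+64k$ mod $3$, so $f$ preserves residues modulo $3$, and $C=0(3)$, $D\subset1(3)$. For $x=15+84n\in A\cap C$:
$$f(x)=57+192n\in C,\quad g:\ 799+2688n=15+28(28+96n)\in A,\quad f:\ 1849+6144n .$$
The last number is $\equiv1$ mod $3$, so not in $C$. Since $1849=1+42\cdot44$ and $6144\equiv12$ mod $42$, it lies in $D$ if and only if $7\mid n$. If $n=7m$, then $g^{-1}$ gives $3(44+1024m)$, even, hence not in $A\cup B$: a leaf. On the other side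
$$g(x)=211+1176n=15+28(7+42n)\in A,\quad f:\ 505+2688n=1+42(12+64n)\in D,\quad g^{-1}:\ 36+192n,$$
an even number, so a leaf. These paths have $8$ vertices if $7\mid n$ and $7$ otherwise. As $f$ preserves residues modulo $3$ and $C=0(3)$, no $y\in A\setminus C$ has $f(y)\in C$, so other components have at most $4$ vertices. One is $3,43,121$: $g(3)=43=15+28$, $f(43)=121$, $3\notin A\cup B$, and $121\equiv1$ mod $3$, $121\equiv37$ mod $42$. Order $\mathrm{lcm}(8,7,3)=168$.

**Order 420.** $[10(20),4(8);5(15),0(30)]$, $f(x)=\frac25x$, $g(x)=2x-10$. $A\subset2(4)$ and $B\subset0(4)$ are disjoint, $C\cap D=\emptyset$ modulo $3$. (a): points of $(A\cup B)\cap C$ are even, so $g(x)\equiv2$ mod $4$. (b): $\frac25\equiv1$ mod $3$, so $f$ preserves residues modulo $3$, while $C\subset2(3)$ and $D\subset0(3)$. Let $x=50+60n\in A\cap C$. Then $f(x)=20+24n\equiv2$ mod $3$ is not in $D$, and is in $C$ if and only if $24n\equiv0$ mod $15$, that is $5\mid n$. If $n=5m$, then $g(f(x))=30+240m\in A$, and $f$ gives $12+96m\equiv0$ mod $3$, which is in $D$ if and only if $2+16m\equiv0$ mod $5$, that is $m\equiv3$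 mod $5$; then $g^{-1}$ gives the odd number $11+48m$, a leaf. On the other side $g(x)=90+120n\in A$, and $f$ gives $36+48n\equiv0$ mod $3$, which is in $D$ if and only if $6+8n\equiv0$ mod $5$, that is $n\equiv3$ mod $5$; then $g^{-1}$ gives the odd number $23+24n$, a leaf. Starting from the four points $f(x),x,g(x),f(g(x))$, we count: if $5\mid n$, there are $6$ vertices, or $7$ when $m\equiv3$ mod $5$; if $n\equiv3$ mod $5$, there are $5$; otherwise $4$. By Lemma 10 other components have at most $5$ vertices. Sizes $7,6,5,4$ occur and no size exceeds $7$, so the order is $\mathrm{lcm}(7,6,5,4)=420$.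

**Order 840.** $[30(140),60(800);0(15),2(42)]$, $f(30+140k)=60+800k$, $g(15k)=2+42k$. $A\subset2(4)$ and $B\subset0(4)$ are disjoint, $C\cap D=\emptyset$ modulo $3$. (a): $A\cup B$ consists of multiples of $10$, so a point of $(A\cup B)\cap C$ is $30j$, and $g(30j)=2+84j\equiv2$ mod $4$ is not in $B$. (b): $30+140k\equiv2k\equiv60+800k$ mod $3$, so $f$ preserves residues modulo $3$, while $C\subset0(3)$ and $D\subset2(3)$. By Lemma 10 the order is finite, so by Theorem 2 it divides $840$. Odd numbers lie outside $A\cup B$. The following components occur.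

- 8 vertices: $123735,\ 346460,\ 60650,\ 21660,\ 3810,\ 10670,\ 60860,\ 21735$. Indeed $3810=30+140\cdot27$, $f$ gives $21660=15\cdot1444$, $g$ gives $60650=30+140\cdot433$, $f$ gives $346460=2+42\cdot8249$, $g^{-1}$ gives $123735$, odd. And $3810=15\cdot254$, $g$ gives $10670=30+140\cdot76$, $f$ gives $60860=2+42\cdot1449$, $g^{-1}$ gives $21735$, odd.
- 7 vertices: $154460,\ 27050,\ 9660,\ 1710,\ 4790,\ 27260,\ 9735$. Indeed $1710=30+140\cdot12$, $f$ gives $9660=15\cdot644$, $g$ gives $27050=30+140\cdot193$, $f$ gives $154460$, which is $\equiv2$ mod $3$ and $\equiv26$ mod $42$, so not in $C\cup D$. And $1710=15\cdot114$, $g$ gives $4790=30+140\cdot34$, $f$ gives $27260=2+42\cdot649$, $g^{-1}$ gives $9735$, odd.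
- 6 vertices: $27735,\ 77660,\ 13610,\ 4860,\ 870,\ 2438$. Indeed $870=30+140\cdot6$, $f$ gives $4860=15\cdot324$, $g$ gives $13610=30+140\cdot97$, $f$ gives $77660=2+42\cdot1849$, $g^{-1}$ gives $27735$, odd. And $870=15\cdot58$, $g$ gives $2438$, which is not a multiple of $10$, so not in $A\cup B$.
- 5 vertices: $860,\ 170,\ 60,\ 30,\ 86$. Indeed $f(30)=60=15\cdot4$, $g$ gives $170=30+140$, $f$ gives $860$, which is $\equiv2$ mod $3$ and $\equiv20$ mod $42$, so not in $C\cup D$. And $30=15\cdot2$, $g$ gives $86$, not a multiple of $10$.

Hence the order is $\mathrm{lcm}(8,7,6,5)=840$. This proves Theorem 3(a).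

**Proof of Theorem 3(c).** The divisors of $120$ are $1,2,3,4,5,6,8,10,12,15,20,24,30,40,60,120$, and all except $5$ have been realized, as have $42,168,420,840$. Conversely, a finite order prime to $7$ divides $840$ by Theorem 2, so it divides $120$, and it is not $5$ by Theorem 3(b). $\blacksquare$
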